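# Benjamini–Schramm limits and the resonances of open quantum graphs

## 1. An interval with leads at its two ends

Take an interval of length $\ell$. Glue $n_1$ half-lines ("leads") to its left end and $n_2$ half-lines to its right end. On every piece we look at waves of frequency $z\in\mathbb C$, that is, combinations of $e^{izx}$ and $e^{-izx}$. At each end we impose the Kirchhoff conditions: the wave is continuous, and the derivatives directed away from the gluing point, one for each piece meeting there, sum to zero.

Suppose a wave of amplitude $1$ comes along the interval into an end carrying $n$ leads. An amplitude $r$ is reflected and an amplitude $t$ goes out on each lead. Continuity says $1+r=t$. With $x$ measured away from the gluing point, the incoming wave is $e^{-izx}$ and the outgoing ones are multiples of $e^{izx}$, so the derivative condition says $-1+r+nt=0$ (for $z\ne0$; we then use the result for every $z$). Hence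
$$r=\frac{1-n}{1+n}.$$
Crossing the interval multiplies an amplitude by $e^{iz\ell}$. A resonance is a $z$ for which a wave can sustain itself with nothing coming in from the leads: after one round trip the amplitude must reproduce itself, $r_1r_2e^{2iz\ell}=1$. Equivalently, with one coordinate for each direction of travel,
$$f(z)=\det\left(I-e^{iz\ell}\begin{pmatrix}0&r_1\\ r_2&0\end{pmatrix}\right)=1-r_1r_2e^{2iz\ell},\tag{1.1}$$
and the resonances are the zeros of $f$.

Now let the interval be long, $\ell=N$, with the same number $n$ of leads at both ends, and count resonances per unit of length.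

* $n=0$: $r=1$ and the resonances are $\pi k/N$, $k\in\mathbb Z$. Giving each the mass $1/N$, we get in the limit the measure $\frac1\pi\,dx$ on the real line.
* $n=2$: $r=-\frac13$, so $e^{2izN}=9$ and $z=\frac{\pi k}N-\frac{i\log 3}N$. The resonances are complex, but they fall onto the real line, and the limit is again $\frac1\pi\,dx$.
* $n=1$: $r=0$, $f\equiv1$. There are no resonances at all.

We can cut the long interval into $N$ unit edges by inserting $N-1$ vertices. At such a vertex a wave of amplitude $1$ is reflected with amplitude $r$ and transmitted with amplitude $t$, where $1+r=t$ and $-1+r+t=0$; so $r=0$, $t=1$ and the vertex is invisible. A typical vertex of this path is far from both ends. In its neighborhood it sees a line without leads, whatever $n$ is. For $n=0$ and $n=2$ the density of resonances agrees with this local picture; for $n=1$ it does not.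

In a large open quantum graph, does what a typical vertex sees determine how many resonances there are, per unit of length, near each point of $\mathbb C$? Is the case $n=1$, a perfectly absorbing end, an isolated accident?

## 2. Open quantum graphs, resonances, local convergence

**Definition (open quantum graph).** An open quantum graph $\mathcal Q$ consists of a finite connected graph $(V,E)$ with $E\ne\emptyset$, loops and multiple edges allowed; an identification of each edge $e$ with an interval $[0,\ell_e]$, $\ell_e>0$; and a number $\boldsymbol n(v)\in\mathbb N=\{0,1,2,\dots\}$ for each vertex $v$, the number of leads $[0,\infty)$ attached at $v$. Kirchhoff conditions are imposed at every vertex. We write $d(v)$ for the number of internal edge-ends at $v$: a loop counts twice and leads are not counted. $\mathcal Q$ is *closed* if $\boldsymbol n\equiv0$. A vertex is *balanced* if $\boldsymbol n(v)=d(v)$, and $\mathcal Q$ is *unbalanced* if it has no balanced vertex.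

Since the graph is connected and has an edge, $d(v)\ge1$ for every $v$. An interval with one lead at each end has two balanced vertices; with two leads at each end it is unbalanced.

**Definition (resonances).** Let $B$ be the set of the $2|E|$ directed edges, $\hat b$ the reverse of $b$, and $U(z)=\mathrm{diag}(e^{iz\ell_b})_{b\in B}$. Let $S_{b'b}=\frac2{d(v)+\boldsymbol n(v)}-\delta_{b',\hat b}$ if $b$ ends at the vertex $v$ where $b'$ starts, and $S_{b'b}=0$ otherwise. The resonances are the zeros of the entire function
$$f_{\mathcal Q}(z)=\det(I-U(z)S),$$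
and $\mathrm{Res}(\mathcal Q)$ is the multiset of zeros, with multiplicity, including $z=0$ if it is a zero.

For one edge this is (1.1), because $\frac{2}{1+n}-1=\frac{1-n}{1+n}$. For a single vertex without leads and one loop of length $\ell$ we have $d=2$, so $S_{bb}=1$ and $S_{\hat bb}=1-1=0$, and $f=(1-e^{iz\ell})^2$. At a vertex with $d=3$, $\boldsymbol n=1$ each wave is reflected with coefficient $-\frac12$ and sent into the other two edges with coefficient $\frac12$.

**Definition (empirical spectral measure).** With $\mathcal L_{\mathcal Q}=\sum_e\ell_e$,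
$$\mu_{\mathcal Q}=\frac1{\mathcal L_{\mathcal Q}}\sum_{z\in\mathrm{Res}(\mathcal Q)}\delta_z .$$

Measures on $\mathbb C$ converge *vaguely* if their integrals against every $\chi\in C_c(\mathbb C)$ converge. Thus $\frac1N\sum_k\delta_{\pi k/N}\to\frac1\pi dx$ vaguely, and $\delta_N\to0$ vaguely.

**Definition (the class).** For $D,n_0\in\mathbb N$ and $0<L_{min}\le L_{max}$, $\mathfrak Q_{D,n_0,L_{min},L_{max}}$ is the class of open quantum graphs with $d(v)\le D$ and $\boldsymbol n(v)\le n_0$ for all $v$ and all edge lengths in $[L_{min},L_{max}]$.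

**Definition (rooted graphs, local topology).** $\mathrm{ROQ}$ is the space of pairs $(\mathcal Q,o)$, where $\mathcal Q$ is a connected, possibly infinite, locally finite graph with edge lengths $\ell_e>0$ and lead numbers $\boldsymbol n(v)\in\mathbb N$, and $o$ is a vertex, up to root-preserving isomorphisms preserving $\boldsymbol n$ and lengths. $B_r(\mathcal Q,o)$ is the combinatorial ball of radius $r\in\mathbb N$ with its lengths and $\boldsymbol n$. In the local topology, $(\mathcal Q_k,o_k)\to(\mathcal Q,o)$ iff for every $r$ and all $k$ large enough there is a root-preserving graph isomorphism $\varphi_k:B_r(\mathcal Q_k,o_k)\to B_r(\mathcal Q,o)$ that preserves $\boldsymbol n$ and satisfies $\max_e|\ell_{\varphi_k(e)}-\ell_e|\to0$.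

**Definition (Benjamini–Schramm convergence).** A sequence of finite quantum graphs $\mathcal Q_N$ converges in the sense of Benjamini–Schramm (BS) to a Borel probability measure $\mathbb P\in\mathcal P(\mathrm{ROQ})$ if, for a root $v$ uniform among the vertices of $\mathcal Q_N$, the law of $(\mathcal Q_N,v)$ converges weakly to $\mathbb P$: for every bounded continuous $\Phi$ on $\mathrm{ROQ}$, $\frac1{|V_N|}\sum_v\Phi(\mathcal Q_N,v)\to\int\Phi\,d\mathbb P$.

Here is the criterion we use to check this.

**Lemma 1.** Let $X_1,\dots,X_k\in\mathrm{ROQ}$ be fixed and let $p_1+\dots+p_k=1$. Suppose that the vertices of $\mathcal Q_N$ are divided into types $1,\dots,k$ with proportions tending to $p_1,\dots,p_k$, and that there are $r_N\to\infty$ such that all vertices $v$ except a proportion tending to $0$ are *good*: the ball $B_{r_N}(\mathcal Q_N,v)$ is isomorphic, with root, lengths and $\boldsymbol n$, to the $r_N$-ball of $X_\tau$, where $\tau$ is the type of $v$. Then $\mathcal Q_N\to\sum_\tau p_\tau\delta_{X_\tau}$ in the BS sense.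

*Proof.* Let $\Phi$ be bounded and continuous. Then $\sup|\Phi(\mathcal Q_N,v)-\Phi(X_\tau)|$ over good $v$ of type $\tau$ tends to $0$. Otherwise there would be $\eta>0$ and good $v_N$ of type $\tau$, for infinitely many $N$, with $|\Phi(\mathcal Q_N,v_N)-\Phi(X_\tau)|\ge\eta$; but $(\mathcal Q_N,v_N)\to X_\tau$ along these $N$, contradicting continuity. The bad vertices contribute $o(1)$ to the average. $\square$

For example, the path with $N$ unit edges and a lead at every second vertex converges to $\frac12\delta_{X_1}+\frac12\delta_{X_2}$, where $X_1,X_2$ are the line with leads at even integers, rooted at $0$ and at $1$.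

## 3. The conjecture and the four theorems

The following statement is taken from Maxime Ingremeau, "A trace formula for scattering resonances of unbalanced quantum graphs", arXiv:2206.12460 (2022).

**Conjecture.** Let $D,n_0\in\mathbb N$, $0<L_{min}\le L_{max}$, and $\mathbb P\in\mathcal P(\mathrm{ROQ})$. Then there exists a locally finite Borel measure $\mu_{\mathbb P}$ on $\mathbb C$ such that, if $(\mathcal Q_N)$ is a sequence in $\mathfrak Q_{D,n_0,L_{min},L_{max}}$ converging to $\mathbb P$ in the BS sense, then $\mu_{\mathcal Q_N}\to\mu_{\mathbb P}$ vaguely.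

It is known for unbalanced quantum graphs when $\mathbb P$ is supported on closed graphs, and its analogue is known for closed quantum graphs. In general it is false. Write $V_{\mathcal Q}(z)=\mathcal L_{\mathcal Q}^{-1}\log|f_{\mathcal Q}(z)|$.

**Theorem 1.** Let $D\ge2$, $n_0\ge1$, $0<L_{min}\le L_{max}$. There are two sequences in $\mathfrak Q_{D,n_0,L_{min},L_{max}}$ with the same BS limit whose empirical spectral measures converge vaguely to different measures. Hence the conjecture is false.

**Theorem 2.** Let $D\ge3$, $n_0\ge1$, $0<L_{min}\le L_{max}$. There are two sequences of *unbalanced* graphs in $\mathfrak Q_{D,n_0,L_{min},L_{max}}$ (with all edge lengths equal) with the same BS limit whose empirical spectral measures converge vaguely to different measures.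

**Theorem 3.** The conjecture, as stated, for given $(D,n_0,L_{min},L_{max})$ is true if and only if $n_0=0$ or $D\le1$.

**Theorem 4.** Put $\kappa=\log(D+n_0)/L_{min}$. Let $\mathbb P$ be the BS limit of some sequence in $\mathfrak Q=\mathfrak Q_{D,n_0,L_{min},L_{max}}$.

1. There is $u_{\mathbb P}:\mathbb C\to[-\infty,\infty)$, depending only on $\mathbb P$, such that for every sequence in $\mathfrak Q$ converging to $\mathbb P$ and every $z$, $\limsup V_{\mathcal Q_N}(z)\le u_{\mathbb P}(z)$. Moreover $V_{\mathcal Q_N}(z)\to u_{\mathbb P}(z)\in\mathbb R$ in each of these cases: $\operatorname{Im}z>0$; $\operatorname{Im}z<-\kappa$ and the $\mathcal Q_N$ are unbalanced; $\operatorname{Im}z<0$ and the $\mathcal Q_N$ are closed.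
2. If $(\mathcal Q_N)$ is an unbalanced sequence in $\mathfrak Q$ converging to $\mathbb P$, then $\mathrm{Res}(\mathcal Q_N)\subset\{-\kappa\le\operatorname{Im}z\le0\}$. For every $h$ holomorphic in some $\{-\kappa-\delta<\operatorname{Im}z<\delta\}$, $\delta>0$, with $|h(z)|\le C(1+|\operatorname{Re}z|)^{-2}$ there, $\int h\,d\mu_{\mathcal Q_N}$ converges to a limit depending only on $\mathbb P$ (and $h$).
3. Suppose there is a closed Lebesgue-null set $K\subset\mathbb C$ such that on every component of $\mathbb C\setminus K$ the function $u_{\mathbb P}$ equals a.e. a harmonic function, and every component of $\mathbb C\setminus K$ meets $\{\operatorname{Im}z>0\}\cup\{\operatorname{Im}z<-\kappa\}$. Then $\mu_{\mathcal Q_N}\to\frac1{2\pi}\Delta u_{\mathbb P}$ vaguely for every unbalanced sequence in $\mathfrak Q$ converging to $\mathbb P$.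
4. Part 3 applies with $K=\mathbb R$ if $\mathbb P$ is supported on closed graphs; this recovers the known result quoted above. For closed sequences in $\mathfrak Q$ converging to $\mathbb P$, $\mu_{\mathcal Q_N}$ converges vaguely to a limit depending only on $\mathbb P$.

Not settled here: whether the conjecture holds for unbalanced graphs with $D=2$.

We prove Theorem 1 first, then follow the natural attempt at a positive proof as far as it goes (Theorem 4, and with it Theorem 3). That tells us where a counterexample without balanced vertices must hide, and we build it (Theorem 2).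

## 4. Balanced ends: proof of Theorem 1

Let $L=L_{min}$. Let $C_N$ ($N\ge3$) be the cycle with $N$ edges of length $L$ and no leads, and $P_N$ the path with $N$ edges of length $L$, one lead at each endpoint and none elsewhere. Both lie in the class, since $D\ge2$ and $n_0\ge1$.

**Step 1: the BS limits agree.** Let $\mathbb Z$ denote the line with edge lengths $L$ and no leads. With $r_N=\lfloor\sqrt N\rfloor$ and $N$ large, the $r_N$-ball around every vertex of $C_N$, and around every vertex of $P_N$ at distance $>r_N$ from both ends, is the $r_N$-ball of $(\mathbb Z,0)$. By Lemma 1 (one type) both sequences converge to $\delta_{(\mathbb Z,0)}$.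

**Step 2: the resonances.** At a vertex with $d=2$, $\boldsymbol n=0$ we have $S_{b'b}=1-\delta_{b',\hat b}$: full transmission and no reflection. At an endpoint of $P_N$ the only entry is $\frac2{1+1}-1=0$.

For $C_N$, $US$ is a weighted permutation matrix with two cycles (clockwise and counterclockwise), each of total weight $e^{iNLz}$. Hence $f_{C_N}=(1-e^{iNLz})^2$, and $\mathrm{Res}(C_N)=\{2\pi k/(NL)\}_{k\in\mathbb Z}$ with multiplicity $2$. The masses are $2/(NL)$ and the spacing is $2\pi/(NL)$, so $\mu_{C_N}\to\frac1\pi dx$ on $\mathbb R$.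

For $P_N$, $US$ moves each directed edge to the next one and kills it at the end, so it is nilpotent. Hence $f_{P_N}\equiv1$ and $\mu_{P_N}=0$.

The same $\mathbb P$ yields two different limits, so no $\mu_{\mathbb P}$ exists. This proves Theorem 1. $\blacksquare$

## 5. Logarithmic potentials and norm bounds

Zeros are hard to follow through a limit; logarithms of determinants are easier. We recall the facts we need.

* **(F1)** If $f\not\equiv0$ is entire, $\log|f|$ is subharmonic and $\Delta\log|f|=2\pi\sum\delta_z$ over the zeros with multiplicity. So $\Delta V_{\mathcal Q}=2\pi\mu_{\mathcal Q}$.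
* **(F2)** (Hörmander, *The Analysis of Linear Partial Differential Operators I*, 2nd ed., Thm 4.1.9.) A sequence of subharmonic functions $\not\equiv-\infty$ on $\mathbb C$, locally uniformly bounded above and not tending to $-\infty$ locally uniformly, has a subsequence converging in $L^1_{loc}$ to a subharmonic function.
* **(F3)** A subharmonic $v$ satisfies $v(z)\le$ its mean over each disc centered at $z$, and $v(z)$ is the limit of these means as the radius tends to $0$. So $v\le0$ a.e. on an open set implies $v\le0$ everywhere on it, and $v=0$ a.e. implies $v=0$ everywhere.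
* **(F4)** A subharmonic function on a connected open set that attains its supremum is constant (strong maximum principle).
* **(F5)** A locally integrable function with $\Delta g=0$ in the sense of distributions is a.e. equal to a harmonic function (Weyl's lemma).
* **(F6)** $\det(I-XY)=\det(I-YX)$ for rectangular $X,Y$ of matching sizes (Sylvester's identity).

**The structure of $S$.** Let $o(b),t(b)$ be the origin and terminus of $b$. Put $u_b=e^{iz\ell_b}$, $q_v=\frac2{d(v)+\boldsymbol n(v)}$, $Q=\mathrm{diag}(q_v)$. Let $J$ be the permutation matrix of $b\mapsto\hat b$, and $O_{bv}=1_{o(b)=v}$, $T_{bv}=1_{t(b)=v}$. Then $JO=T$, hence $T^\top=O^\top J$; also $UJ=JU$, since $u_b=u_{\hat b}$. Reading off the definition,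
$$S=OQT^\top-J=(OQO^\top-I)J.\tag{5.1}$$
The matrix $OQO^\top-I$ is symmetric and block diagonal over the vertices, where the block at $v$ is $q_v\mathbf 1\mathbf 1^\top-I$ of size $d(v)$. Its eigenvalues are $-1$ (multiplicity $d(v)-1$) and $q_vd(v)-1=\frac{d(v)-\boldsymbol n(v)}{d(v)+\boldsymbol n(v)}$. Since $J$ is orthogonal:

* $\|S\|\le1$ always, and $S$ is orthogonal if $\mathcal Q$ is closed;
* $S$ is invertible iff $\mathcal Q$ is unbalanced, and then $\|S^{-1}\|\le D+n_0$, because $|d-\boldsymbol n|\ge1$ and $d+\boldsymbol n\le D+n_0$ (and $D+n_0\ge1$).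

**The bounds.** Let $\mathcal Q\in\mathfrak Q$ and $A=A_{\mathcal Q}(z)=I-U(z)S$, of size $2|E|$. As $\mathcal L_{\mathcal Q}\ge|E|L_{min}$, we have $2|E|/\mathcal L_{\mathcal Q}\le2/L_{min}$. Since $|\det A|\le\|A\|^{2|E|}$ and $\|A\|\le1+e^{|\operatorname{Im}z|L_{max}}$,
$$V_{\mathcal Q}(z)\le\tfrac2{L_{min}}\log\big(1+e^{|\operatorname{Im}z|L_{max}}\big).\tag{5.2}$$
If $\|A^{-1}\|\le C$ with $C\ge1$, then $|\det A|\ge C^{-2|E|}$, so
$$V_{\mathcal Q}(z)\ge-\tfrac2{L_{min}}\log C.\tag{5.3}$$

If $\operatorname{Im}z>0$, then $\|US\|\le e^{-L_{min}\operatorname{Im}z}<1$, so by the Neumann series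
$$\|A^{-1}\|\le(1-e^{-L_{min}\operatorname{Im}z})^{-1},\qquad V_{\mathcal Q}(z)\ge\tfrac2{L_{min}}\log(1-e^{-L_{min}\operatorname{Im}z}).\tag{5.4}$$

If $\mathcal Q$ is unbalanced and $\operatorname{Im}z<-\kappa$ (so $\operatorname{Im} z<0$, as $\kappa\ge0$), put $\rho=(D+n_0)e^{L_{min}\operatorname{Im}z}<1$. Then $\|U^{-1}\|\le e^{L_{min}\operatorname{Im}z}$ and $\|(US)^{-1}\|=\|S^{-1}U^{-1}\|\le\rho$. From $A=-US\,(I-(US)^{-1})$ we get
$$\|A^{-1}\|\le\frac\rho{1-\rho},\qquad V_{\mathcal Q}(z)\ge-\tfrac2{L_{min}}\log\max\Big(1,\frac\rho{1-\rho}\Big).\tag{5.5}$$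
For closed $\mathcal Q$ the same holds for all $\operatorname{Im}z<0$, with $\rho=e^{L_{min}\operatorname{Im}z}$, since then $\|S^{-1}\|=1$.

There are no resonances in the half-planes of (5.4) and (5.5). Everything undecided happens in the strip between them.

**Consequences.** Let $(\mathcal Q_N)$ be a sequence in $\mathfrak Q$. By (5.2) the $V_{\mathcal Q_N}$ are locally uniformly bounded above, and by (5.4) they are bounded below at $z=i$. So (F2) applies to every subsequence.

* **(5.6)** If $V_{\mathcal Q_N}\to v$ in $L^1_{loc}$, then $\mu_{\mathcal Q_N}\to\frac1{2\pi}\Delta v$ as distributions, hence vaguely, because these are positive measures.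
* **(5.7)** If $V_{\mathcal Q_N}\to V$ a.e., then $V_{\mathcal Q_N}\to V$ in $L^1_{loc}$ and $\mu_{\mathcal Q_N}\to\frac1{2\pi}\Delta V$ vaguely. Indeed every subsequence has an $L^1_{loc}$-convergent further subsequence; a still further one converges a.e., so the limit is $V$ a.e.

## 6. Local traces and the logarithm: Theorem 4, Part 1

The sensible first attempt at the conjecture is this. We have
$$V_{\mathcal Q}(z)=\frac1{2\mathcal L_{\mathcal Q}}\operatorname{tr}\log(A^*A).$$
A trace of a polynomial in $A^*A$ is a sum over vertices of quantities depending on bounded neighborhoods, so its average passes to the BS limit. Approximate the logarithm by polynomials, conclude that $V_{\mathcal Q_N}$ converges, and use (5.7). The first half of this is correct.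

**Lemma 2.** Let $(\mathcal Q_N)$ in $\mathfrak Q$ converge to $\mathbb P$, and let $F$ be real and continuous on $[0,\infty)$. Then for every $z$, $\frac1{\mathcal L_{\mathcal Q_N}}\operatorname{tr}F(A^*A)$, with $A=A_{\mathcal Q_N}(z)$, converges to a limit depending only on $\mathbb P,F,z$.

*Proof.* **Reduction to polynomials.** The spectrum of $A^*A$ lies in $[0,(1+e^{|\operatorname{Im}z|L_{max}})^2]$. If a polynomial $p$ is within $\eta$ of $F$ on this interval, then replacing $F$ by $p$ changes the quantity by at most $2|E|\eta/\mathcal L_{\mathcal Q_N}\le2\eta/L_{min}$. By Weierstrass' theorem it suffices to treat real polynomials $F$.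

**Locality.** Write $\operatorname{tr}F(A^*A)=\sum_v\Theta(\mathcal Q_N,v)$ with $\Theta(\mathcal Q,v)=\sum_{o(b)=v}F(A^*A)_{bb}$. The entry $A_{b'b}=\delta_{b'b}-u_{b'}S_{b'b}$ vanishes unless $b'=b$ or $b'$ starts where $b$ ends. So $(A^*A)_{b''b}\ne0$ forces the origins of $b$ and $b''$ to be at distance at most $2$, and if $F$ has degree $k$, $\Theta(\mathcal Q,v)$ is a finite sum depending only on $B_{2k+3}(\mathcal Q,v)$ (one reads off lengths, $\boldsymbol n$ and $d$ near $v$). It is real because $A^*A$ is Hermitian. It makes sense on all of $\mathrm{ROQ}$ and depends continuously on the finitely many lengths involved, so it is continuous on $\mathrm{ROQ}$. On graphs in the class it is bounded, say by $m$. Then $\max(-m,\min(m,\Theta))$ is bounded, continuous, and equal to $\Theta$ on the class, so $\frac1{|V_N|}\sum_v\Theta(\mathcal Q_N,v)$ converges to a limit determined by $\mathbb P$.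

**Normalization.** $\mathcal L_{\mathcal Q_N}/|V_N|$ is the average over $v$ of $\frac12\sum_{o(b)=v}\ell_b\in[\frac{L_{min}}2,\frac{DL_{max}}2]$, again a continuous local quantity, so it converges to a limit that is determined by $\mathbb P$ and is at least $\frac{L_{min}}2>0$. Divide. $\square$

**Where the attempt stops.** The logarithm is not continuous at $0$, and very few singular values can carry a macroscopic share of $\log|\det A|$. The paths $P_N$ of Section 4, with $L=1$, show it exactly. Put $w=e^{iz}$ and let $|w|>1$. Restricted to the rightward edges $b_1,\dots,b_N$, $A$ acts by $(Ax)_1=x_1$, $(Ax)_k=x_k-wx_{k-1}$. The vector $x_k=w^k$ gives $Ax=(w,0,\dots,0)$ and $\|x\|\ge|w|^N$. So $A$ has a singular value at most $|w|^{1-N}$, and the leftward edges give another one. Any continuous cutoff of the logarithm at $0$ ignores these two values after division by $N$; but two factors $|w|^{1-N}$ change $V=\frac1N\log|\det A|$ by $-2\log|w|+o(1)$. And this is exactly the discrepancy: for $|w|>1$, $V_{C_N}=\frac2N\log|1-w^N|\to2\log|w|$, while $V_{P_N}=0$.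

What survives is one inequality everywhere, and convergence wherever $A^{-1}$ is bounded.

**Proof of Theorem 4, Part 1.** Since $\mathfrak Q$ is nonempty, $D\ge1$ and $\kappa\ge0$. For $\varepsilon>0$ let
$$u_\varepsilon(z)=\lim_N\frac1{2\mathcal L_{\mathcal Q_N}}\operatorname{tr}\log(A^*A+\varepsilon).$$
By Lemma 2 with $F(t)=\log(t+\varepsilon)$ the limit exists and depends only on $\mathbb P$ (and $z,\varepsilon$). It decreases as $\varepsilon$ decreases; put $u_{\mathbb P}=\inf_{\varepsilon>0}u_\varepsilon=\inf_ku_{1/k}$, which is a measurable function.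

*Upper bound.* $V_{\mathcal Q_N}=\frac1{2\mathcal L}\operatorname{tr}\log A^*A\le\frac1{2\mathcal L}\operatorname{tr}\log(A^*A+\varepsilon)$, so $\limsup V_{\mathcal Q_N}\le u_\varepsilon$ for every $\varepsilon$, and therefore $\limsup V_{\mathcal Q_N}\le u_{\mathbb P}$.

*Convergence.* In the three listed cases (5.4) and (5.5) bound $\|A^{-1}\|$ uniformly in $N$, so all eigenvalues of $A^*A$ are at least some $\sigma=\sigma(z)>0$. For $t\ge\sigma$, $\log(t+\varepsilon)-\log t\le\varepsilon/\sigma$. Hence
$$0\le\frac1{2\mathcal L}\operatorname{tr}\log(A^*A+\varepsilon)-V_{\mathcal Q_N}\le\frac{2|E|}{2\mathcal L}\cdot\frac\varepsilon\sigma\le\frac{\varepsilon}{\sigma L_{min}},$$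
so $u_\varepsilon-\frac\varepsilon{\sigma L_{min}}\le\liminf V_{\mathcal Q_N}\le\limsup V_{\mathcal Q_N}\le u_\varepsilon$. Let $\varepsilon\to0$: $V_{\mathcal Q_N}(z)\to u_{\mathbb P}(z)$, and this is finite by (5.2), (5.4), (5.5). $\square$

## 7. Holomorphic moments and harmonic continuation: Theorem 4, Parts 2 to 4

For an unbalanced sequence, the limit of $V_{\mathcal Q_N}$ is now known off the closed strip $\Sigma=\{-\kappa\le\operatorname{Im}z\le0\}$. How much of the measure inside does this pin down? All integrals of decaying holomorphic functions, but these do not determine a measure: by shifting the contour, $\int_{\mathbb R}h(x)\,dx=\int_{\mathbb R}h(x-it)\,dx$ for $0\le t\le\kappa$ and $h$ as in Part 2, so Lebesgue measure on $\mathbb R$ and on $\mathbb R-it$ have the same holomorphic moments.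

**Proof of Part 2.** The location of the resonances is (5.4) and (5.5).

**Step 1: uniform local bounds.** This step makes limits exist and controls tails. Let $R_0=\kappa+3$. By (5.2) and (5.4) there are $C_1,C_2\ge0$, uniform in $N$ and in $x\in\mathbb R$, with
$$V_{\mathcal Q_N}\le C_1\ \text{ on }|\operatorname{Im}z|\le2R_0+1,\qquad V_{\mathcal Q_N}(x+i)\ge-C_2.$$
By the mean value inequality on the disc $B(x+i,R_0)$, $\int_{B(x+i,R_0)}V_{\mathcal Q_N}\ge-C_2\pi R_0^2$. Where $V\le C_1$ we have $|V|\le2C_1-V$ (if $V\le0$ clear; if $0<V\le C_1$, $2V\le2C_1$). Therefore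
$$\int_{B(x+i,R_0)}|V_{\mathcal Q_N}|\le(2C_1+C_2)\pi R_0^2.\tag{7.1}$$
Jensen's formula on the circle of radius $2R_0$ around $x+i$ reads
$$V_{\mathcal Q_N}(x+i)+\frac1{\mathcal L_{\mathcal Q_N}}\sum_{|z_j-x-i|<2R_0}\log\frac{2R_0}{|z_j-x-i|}=\text{mean of }V_{\mathcal Q_N}\text{ on the circle}\le C_1,$$
and each resonance in $B(x+i,R_0)$ contributes at least $\frac{\log2}{\mathcal L_{\mathcal Q_N}}$. Hence
$$\mu_{\mathcal Q_N}(B(x+i,R_0))\log2\le C_1+C_2.\tag{7.2}$$
The box $\{|\operatorname{Re}z-x|\le1\}\cap\Sigma$ lies in $B(x+i,R_0)$, since its points are at distance at most $1+(\kappa+1)<R_0$ from $x+i$.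

**Step 2: reduction to comparing two limits.** By (7.2) every subsequence of $(\mu_{\mathcal Q_N})$ has a vaguely convergent further subsequence. Its limit $\mu$ is carried by the closed set $\Sigma$ and satisfies (7.2) as well. Since $|h|\le C(1+|\operatorname{Re}z|)^{-2}$, the part of $\int|h|\,d\mu_{\mathcal Q_N}$ over $|\operatorname{Re}z|\ge R$ tends to $0$ as $R\to\infty$ uniformly in $N$; so $\int h\,d\mu_{\mathcal Q_N}\to\int h\,d\mu$ along such a subsequence. It therefore suffices to show $\int h\,d\mu=\int h\,d\mu'$ whenever $\mu,\mu'$ are vague limits along subsequences of (possibly different) unbalanced sequences in $\mathfrak Q$ converging to $\mathbb P$.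

**Step 3: the two potentials agree off the strip.** Passing to further subsequences, let $v,v'$ be $L^1_{loc}$ limits of the corresponding $V_{\mathcal Q_N}$ and $g=v-v'$. By (5.6), $\Delta g=2\pi(\mu-\mu')$. By Part 1, $v=u_{\mathbb P}=v'$ a.e. off $\Sigma$, so $g=0$ a.e. off $\Sigma$. Covering by $O(R)$ discs and using (7.1) for $v$ and $v'$,
$$\int_{\Sigma\cap\{|\operatorname{Re}z|\le2R\}}|g|=O(R)\qquad(R\ge1).$$

**Step 4: Green's formula in the strip.** Write $z=x+iy$. Let $\theta=\theta(y)\in C_c^\infty((-\kappa-\frac\delta2,\frac\delta2))$ be $1$ near $[-\kappa,0]$, and $\chi_R(x)=\chi(x/R)$ with $\chi\in C_c^\infty((-2,2))$, $\chi=1$ on $[-1,1]$. Then $h\chi_R\theta$ is smooth with compact support. Near $\Sigma$ we have $\theta=1$, and $h$ is harmonic, so $\Delta(h\chi_R\theta)=2\,\partial_xh\,\chi_R'+h\chi_R''$ there. As $g$ lives on $\Sigma$,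
$$\int h\chi_R\theta\,d(\mu-\mu')=\frac1{2\pi}\int_\Sigma g\,\big(2\,\partial_xh\,\chi_R'+h\chi_R''\big)\,dx\,dy.$$
On $\Sigma$ we have $|h|+|\partial_xh|=O((1+x^2)^{-1})$ by Cauchy's estimate on discs of radius $\delta/2$. Moreover $\chi_R',\chi_R''$ live on $R\le|x|\le2R$ and are $O(R^{-1})$. So the right side is $O(R\cdot R^{-1}\cdot R^{-2})\to0$. The left side tends to $\int h\,d(\mu-\mu')$ by dominated convergence. $\square$

Unbalancedness matters here: for Section 4, with $h(z)=(z^2+s^2)^{-1}$ and $s>\kappa+\delta$, the cycles give $\frac1\pi\int\frac{dx}{x^2+s^2}=\frac1s$ and the paths give $0$.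

**Proof of Part 3.** The idea is that $v\le u_{\mathbb P}$ with equality on an open set propagates by the maximum principle as long as $u_{\mathbb P}$ is harmonic. Let $v$ be any subsequential $L^1_{loc}$ limit of $V_{\mathcal Q_N}$, chosen subharmonic. Passing to an a.e. convergent subsequence, Part 1 gives $v\le u_{\mathbb P}$ a.e., with equality a.e. on $\{\operatorname{Im}z>0\}\cup\{\operatorname{Im}z<-\kappa\}$. Let $\Omega$ be a component of $\mathbb C\setminus K$ and let $H$ be harmonic on $\Omega$ with $u_{\mathbb P}=H$ a.e. there. Then $v-H$ is subharmonic on $\Omega$ and $\le0$ a.e., hence everywhere by (F3). On the nonempty open set where $\Omega$ meets the two half-planes it is $0$ a.e., hence everywhere. So it attains its supremum $0$, and (F4) gives $v=H$ on $\Omega$. There are countably many components and $K$ is null, so $v=u_{\mathbb P}$ a.e. Every subsequence thus has a further subsequence converging to $u_{\mathbb P}$ in $L^1_{loc}$; hence the whole sequence does, and (5.6) gives $\mu_{\mathcal Q_N}\to\frac1{2\pi}\Delta u_{\mathbb P}$. $\square$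

**Proof of Part 4.** *Closed sequences.* By Part 1, $V_{\mathcal Q_N}\to u_{\mathbb P}$ off $\mathbb R$, hence a.e.; apply (5.7).

*$\mathbb P$ supported on closed graphs.* We must show that $u_{\mathbb P}$ is harmonic off $\mathbb R$. Let $(\mathcal Q_N)$ in $\mathfrak Q$ converge to $\mathbb P$ and let $\mathcal Q_N'\in\mathfrak Q$ be $\mathcal Q_N$ with all leads removed. For each $r$ the event $\{\boldsymbol n=0\text{ on }B_r\}$ is open and closed in $\mathrm{ROQ}$ and has $\mathbb P$-probability $1$, so its probability under the law of $(\mathcal Q_N,v)$ tends to $1$. Therefore $B_r(\mathcal Q_N,v)=B_r(\mathcal Q_N',v)$ with probability tending to $1$. In the proof of Lemma 2 only averages of bounded functionals of balls of fixed radius occur, and $\mathcal L_{\mathcal Q_N}=\mathcal L_{\mathcal Q_N'}$, so the limits in Lemma 2 are the same for both sequences. Thus $u_\varepsilon$ and $u_{\mathbb P}$ can be computed from $(\mathcal Q_N')$, and the argument of Part 1 for closed graphs gives $V_{\mathcal Q_N'}\to u_{\mathbb P}$ pointwise off $\mathbb R$. There the $V_{\mathcal Q_N'}$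 are harmonic (no zeros) and, by (5.2), (5.4), (5.5), locally uniformly bounded. By dominated convergence $u_{\mathbb P}$ inherits the mean value property over discs, so it is harmonic off $\mathbb R$. The two components of $\mathbb C\setminus\mathbb R$ meet $\{\operatorname{Im}z>0\}$ and $\{\operatorname{Im}z<-\kappa\}$ respectively. So $K=\mathbb R$ satisfies the hypotheses of Part 3. This proves Theorem 4. $\blacksquare$

## 8. The parameters for which the conjecture holds: proof of Theorem 3

If $D\ge2$ and $n_0\ge1$, the conjecture fails by Theorem 1. In the remaining cases, if $\mathbb P$ is not the BS limit of any sequence in the class, put $\mu_{\mathbb P}=0$; there is nothing to prove. So let $\mathbb P$ be such a limit.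

If $n_0=0$, all graphs in the class are closed: use Theorem 4, Part 4. If $D=0$, the class is empty because $E\ne\emptyset$.

Let $D=1$. A connected graph with an edge and all $d(v)\le1$ is a single non-loop edge, of some length $\ell$, with lead numbers $\boldsymbol n_1,\boldsymbol n_2$. By (1.1), $f=1-r_1r_2e^{2iz\ell}$ with $r_i=\frac{1-\boldsymbol n_i}{1+\boldsymbol n_i}$. We show that $\mathbb P$ determines the data. The set of rooted graphs consisting of a single non-loop edge is open and closed in $\mathrm{ROQ}$ (look at $B_2$), so it has $\mathbb P$-probability $1$. On it the data $(\ell,\{\boldsymbol n_1,\boldsymbol n_2\})$, with an unordered pair, are a continuous function not depending on which endpoint is the root. So along a BS-convergent sequence the laws of the data are Dirac masses in a fixed compact set, and they converge weakly to a law determined by $\mathbb P$. Hence $\ell_N\to\ell$, $\{\boldsymbol n_1,\boldsymbol n_2\}$ is eventually constant, and both limits are determined by $\mathbb P$. Then $f_{\mathcal Q_N}\to1-r_1r_2e^{2iz\ell}$ locally uniformly,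 and the limit is not identically zero, since it tends to $1$ as $\operatorname{Im}z\to+\infty$. By Hurwitz' theorem the zeros in compact sets converge with multiplicity, so $\mu_{\mathcal Q_N}$ converges vaguely to a measure depending only on $\mathbb P$. $\blacksquare$

## 9. Opening a ring: unequal forward and backward coefficients

We now look for unbalanced counterexamples. By Theorem 4, Part 4 the BS limit must not be supported on closed graphs, and the two potentials can differ only inside $\Sigma$.

Replacing the balanced ends in Section 4 by ends with two leads is not enough: with $L=1$ and $w=e^{iz}$, $f=1-\frac19w^{2N}$, and $\frac1N\log|f|\to2\log^+|w|$ for $|w|\ne1$, the same limit as for the cycles. What is the mechanism, freed from balancedness? Compare an $N\times N$ circulant matrix and its opened version, both with $h$ on the diagonal and $-a$ on the subdiagonal, the circulant also having $-a$ in the upper right corner. The determinants are $h^N-a^N$ and $h^N$, with growth rates $\log\max(|h|,|a|)$ and $\log|h|$. Locally the matrices agree; one entry out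 of $N$ decides, when $|a|>|h|$. Here transport goes one way only.

Graphs are reciprocal, so a chain has coefficients both ways. Consider a periodic chain in which the hopping alternates between a bond with coefficients $a$ (one way) and $a'$ (the other way) and a bond with the same coefficient $s$ both ways. We shall find in Section 12 that the growth rate per period is $\log\max(|sa|,|sa'|,|\lambda_+|,|\lambda_-|)$ for the ring and $\log\max(|\lambda_+|,|\lambda_-|)$ for the open chain, where $\lambda_+\lambda_-=s^2aa'$. If $|a|=|a'|$, then $\max|\lambda_\pm|\ge|s||aa'|^{1/2}=|sa|=|sa'|$ and the two rates coincide. So we need $|a|\ne|a'|$.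

A graph with symmetric weights can produce this in its Fourier modes. Take columns of three vertices, indexed by $j\in\mathbb Z/3$. Join column $2i$ to column $2i+1$ by straight edges $j\to j$ with weight $p$ and by twisted edges $j\to j+1$ with weight $s$. On functions proportional to $\omega^j$, $\omega^3=1$, the coefficients are $a=p+\omega s$ in one direction and $a'=p+\bar\omega s$ in the other. For $\omega=e^{2\pi i/3}$ the moduli differ as soon as $s/p$ is not real, which complex $z$ allows. Two simplifications would destroy the effect: with two vertices per column $\omega=\pm1$ and $a=a'$; with straight and twisted edges of equal length $p=s$ and $|1+\omega|=|1+\bar\omega|$. So we use $\mathbb Z/3$ and lengths $2$ and $1$.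

## 10. A determinant on vertices, and subdivision

**Lemma 3 (vertex formula).** If $u_e^2\ne1$ for all $e$, then $f_{\mathcal Q}(z)=\prod_vq_v\prod_e(1-u_e^2)\,\det\Lambda(z)$, where
$$\Lambda(z)=\mathrm{diag}_v\Big(\tfrac{\boldsymbol n(v)}2+\sum_{t(b)=v}\tfrac{1+u_b^2}{2(1-u_b^2)}\Big)-\Big(\sum_{o(b)=v',\,t(b)=v}\tfrac{u_b}{1-u_b^2}\Big)_{v,v'}.$$

*Proof.* The purpose is to pass from size $2|E|$ to size $|V|$, using that $S+J$ factors through the vertices. By (5.1), $I-US=(I+UJ)-UOQT^\top$. On the pair $b,\hat b$ the matrix $I+UJ$ is $\begin{pmatrix}1&u_b\\u_b&1\end{pmatrix}$, so $\det(I+UJ)=\prod_e(1-u_e^2)$. As $U$ and $J$ commute and $J^2=I$, $(I+UJ)(I-UJ)=I-U^2$ and $(I+UJ)^{-1}=(I-UJ)(I-U^2)^{-1}$. By (F6),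
$$f=\prod_e(1-u_e^2)\,\det\big(I_V-QT^\top(I+UJ)^{-1}UO\big).$$
Using $JO=T$,
$$T^\top(I+UJ)^{-1}UO=T^\top U(I-U^2)^{-1}O-T^\top U^2(I-U^2)^{-1}T.$$
The first term has entries $\sum_{o(b)=v',t(b)=v}\frac{u_b}{1-u_b^2}$, the second is $\mathrm{diag}\big(\sum_{t(b)=v}\frac{u_b^2}{1-u_b^2}\big)$. Factor out $Q$: the diagonal part becomes
$$q_v^{-1}+\sum_{t(b)=v}\frac{u_b^2}{1-u_b^2}=\frac{\boldsymbol n(v)}2+\sum_{t(b)=v}\Big(\frac12+\frac{u_b^2}{1-u_b^2}\Big),$$
because $q_v^{-1}=\frac{d(v)+\boldsymbol n(v)}2$ and exactly $d(v)$ directed edges end at $v$. Finally $\frac12+\frac{u^2}{1-u^2}=\frac{1+u^2}{2(1-u^2)}$. $\square$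

As a check, take one edge with one lead at each end: $q_v=1$, the diagonal entries are $\frac12+\frac{1+u^2}{2(1-u^2)}=\frac1{1-u^2}$, so $f=(1-u^2)\frac{1-u^2}{(1-u^2)^2}=1$, as in Section 1.

**Lemma 4 (subdivision).** Inserting a vertex $x$ with $d(x)=2$, $\boldsymbol n(x)=0$ inside an edge does not change $f_{\mathcal Q}$.

*Proof.* Let $b=b_1b_2$ and $\hat b=\hat b_2\hat b_1$ after insertion; primes denote the new matrices. At $x$ the transmission is $1$ and the reflection $0$. We eliminate the directed edges starting at $x$. Let $X=\{b_2,\hat b_1\}$ be these, and $Y$ the rest, identified with $B$ via $b_1\leftrightarrow b$, $\hat b_2\leftrightarrow\hat b$. In $M=I-U'S'$, row $b_2$ has only the entries $1$ at $b_2$ and $-u_{b_2}$ at $b_1$, and row $\hat b_1$ has only $1$ at $\hat b_1$ and $-u_{\hat b_1}$ at $\hat b_2$. So $M_{XX}=I$ and $\det M=\det(M_{YY}-M_{YX}M_{XY})$.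

No element of $Y$ starts at $x$, so the columns $b_1,\hat b_2$ of $S'_{YY}$ vanish. For $y'\in Y$ we have $S'_{y',b_2}=S_{y',b}$, since $b_2$ ends where $b$ does and its reverse $\hat b_2$ corresponds to $\hat b$; likewise $S'_{y',\hat b_1}=S_{y',\hat b}$. All other columns of $S'_{YY}$ are those of $S$. Let $D_1=\mathrm{diag}(u'_y)_{y\in Y}$. Then $M_{YX}$ has columns $-D_1S_{\cdot,b}$ and $-D_1S_{\cdot,\hat b}$, so $M_{YX}M_{XY}$ has column $u_{b_2}D_1S_{\cdot,b}$ at $b_1$, column $u_{\hat b_1}D_1S_{\cdot,\hat b}$ at $\hat b_2$, and zero columns elsewhere. Hence the Schur complement is $I-D_1SD_2$ with $D_2$ diagonal, with entries $u_{b_2}$ at $b$, $u_{\hat b_1}$ at $\hat b$ and $1$ elsewhere. By (F6), $\det(I-D_1SD_2)=\det(I-D_2D_1S)$, and $D_2D_1=U$, since $u_{b_1}u_{b_2}=u_b$ and $u_{\hat b_2}u_{\hat b_1}=u_{\hat b}$. $\square$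

## 11. Twisted three-strand rings and tubes

Multiplying all lengths by $L$ replaces $f(z)$ by $f(Lz)$; it pushes $\mu$ forward under $z\mapsto z/L$ and multiplies it by $1/L$. So for Theorem 2 it suffices to treat edge length $1$, and then rescale with $L=L_{min}$.

**The graphs.** Let $N\ge3$. The vertices of $\widetilde C_N$ are $(m,j)\in\mathbb Z/2N\times\mathbb Z/3$; those of $\widetilde P_N$ are $(m,j)$ with $0\le m\le2N-1$, $j\in\mathbb Z/3$. Every vertex carries exactly one lead. The edges are

* $(2i,j)-(2i+1,j)$ of length $2$;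
* $(2i,j)-(2i+1,j+1)$ of length $1$;
* $(2i+1,j)-(2i+2,j)$ of length $1$ (in $\widetilde P_N$ only for $0\le i\le N-2$).

Let $C_N,P_N$ be obtained by inserting a lead-free vertex at the midpoint of each edge of length $2$; now all edges have length $1$. The columns $2i$ and $2i+1$ together form a hexagon (before insertion), and consecutive hexagons are joined, so the graphs are connected. The vertices have $d=3$ and one lead; or $d=2$ and one lead (only the columns $m=0$ and $m=2N-1$ of $P_N$); or $d=2$ and no lead (midpoints). None is balanced. So $C_N,P_N$ are unbalanced with $d\le3$, $\boldsymbol n\le1$. By Lemma 4, $f$ and $\mathcal L$ are the same as for $\widetilde C_N,\widetilde P_N$, and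
$$\mathcal L_{C_N}=6N+3N+3N=12N,\qquad\mathcal L_{P_N}=6N+3N+3(N-1)=12N-3.$$

**The common BS limit.** Let $G_\infty$ be the analogous infinite graph with $m\in\mathbb Z$ (midpoints inserted). Its automorphisms $(m,j)\mapsto(m+2,j)$ and $(m,j)\mapsto(m,j+1)$ generate a group acting transitively on each of the three vertex types: $m$ even, $m$ odd, midpoint. Let $x_1,x_2,x_3$ be representatives. Each type occurs exactly $3N$ times in $C_N$ and in $P_N$. Let $r_N=\lfloor\sqrt N\rfloor$. One step in the graph changes the column by at most $1$, so for large $N$ an $r_N$-ball in $C_N$ does not close up around the ring. Hence the $r_N$-ball around a vertex of type $\tau$ (in $P_N$: at distance $>r_N+1$ from the end columns) is isomorphic to $B_{r_N}(G_\infty,x_\tau)$. The excluded vertices number $O(\sqrt N)$ out of $9N$. By Lemma 1 both sequences converge to $\mathbb P=\frac13\sum_{\tau}\delta_{(G_\infty,x_\tau)}$.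

**The determinants.** Put $w=e^{iz}$ and, for $\omega^3=1$,
$$s=w(1+w^2),\quad a=w^2+\omega s,\quad a'=w^2+\bar\omega s,\quad c=2+2w^2+w^4,\quad c_0=\tfrac12(3+2w^2+w^4),\quad h=c^2-s^2-aa'.$$
We apply Lemma 3 to $\widetilde C_N,\widetilde P_N$, assuming $w^4\ne1$, and multiply $\Lambda$ by $1-w^4$. An edge of length $2$ has $u=w^2$ and off-diagonal weight $w^2$; an edge of length $1$ has $u=w$ and weight $\frac{w(1-w^4)}{1-w^2}=s$. To the diagonal a lead contributes $\frac12(1-w^4)$, an edge of length $1$ contributes $\frac12(1+w^2)^2$, and an edge of length $2$ contributes $\frac12(1+w^4)$. So the diagonal entry is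
$$\tfrac12(1-w^4)+(1+w^2)^2+\tfrac12(1+w^4)=1+(1+w^2)^2=c$$
at a vertex with $d=3$, and $1+\frac12(1+w^2)^2=c_0$ at an end vertex of $\widetilde P_N$ (one edge of each length).

*Fourier transform in $j$.* On functions $\omega^j\varphi(m)$, the vertex $(2i,j)$ is joined to $(2i+1,j)$ with weight $w^2$ and to $(2i+1,j+1)$ with weight $s$, so the coefficient of $\varphi(2i+1)$ at $2i$ is $-(w^2+\omega s)=-a$. The vertex $(2i+1,j)$ is joined to $(2i,j)$ and $(2i,j-1)$, so the coefficient of $\varphi(2i)$ at $2i+1$ is $-(w^2+\bar\omega s)=-a'$. The bonds $2i+1\leftrightarrow2i+2$ have $-s$ both ways.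

*Ring.* Fourier transform in $i$ too: $\varphi(2i)=\beta^ix$, $\varphi(2i+1)=\beta^iy$ with $\beta^N=1$. We get the matrix $\begin{pmatrix}c&-(a+s\beta^{-1})\\-(a'+s\beta)&c\end{pmatrix}$ with determinant $h-sa\beta-sa'\beta^{-1}$. There are $6N$ vertices, all with $q_v=\frac12$, $3N$ edges of length $2$ and $6N$ of length $1$; the scalar factors are $2^{-6N}(1-w^4)^{3N}(1-w^2)^{6N}(1-w^4)^{-6N}$, so
$$f_{C_N}=2^{-6N}\Big(\frac{1-w^2}{1+w^2}\Big)^{3N}\prod_{\omega^3=1}\ \prod_{\beta^N=1}\big(h-sa\beta-sa'\beta^{-1}\big).\tag{11.1}$$

*Tube.* The six end vertices have $q_v=\frac23$, and there are only $6N-3$ edges of length $1$. With a constant $k_0\ne0$ independent of $N$,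
$$f_{P_N}=k_0\,2^{-6N}\Big(\frac{1-w^2}{1+w^2}\Big)^{3N}(1-w^2)^{-3}\prod_{\omega^3=1}x_N^\omega,\tag{11.2}$$
where $x_N=x_N^\omega$ is the determinant of the $2N\times2N$ tridiagonal matrix with diagonal $(c_0,c,\dots,c,c_0)$ and products of opposite off-diagonal entries alternating $aa',s^2,aa',\dots,s^2,aa'$. (A tridiagonal determinant depends on the off-diagonal entries only through these products.)

## 12. Growth rates of the ring and tube determinants

Let $\lambda_\pm$ be the roots of $\lambda^2-h\lambda+s^2aa'=0$. We prove that for each $\omega$ and almost every $w$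
$$\tfrac1N\log\Big|\prod_{\beta^N=1}(h-sa\beta-sa'\beta^{-1})\Big|\to G^C_\omega:=\log\max(|sa|,|sa'|,|\lambda_+|,|\lambda_-|),\tag{12.1}$$
$$\tfrac1N\log|x_N^\omega|\to G^P_\omega:=\log\max(|\lambda_+|,|\lambda_-|).\tag{12.2}$$

**Step 1: exceptional sets.** As polynomials in $w$, $h$ has $h(0)=4$, while $sa,sa',s^2aa'$ vanish at $0$ and are not identically zero. So $h^2-4s^2aa'\not\equiv0$ (its value at $0$ is $16$). Off a finite set of $w$ we have $sa,sa'\ne0$ and $\lambda_+\ne\lambda_-$; there $\lambda_\pm$ are locally holomorphic and nonzero. We also use: if $\beta$ is holomorphic and nonconstant on a disc, $\{|\beta|=1\}$ is null. For $\beta'$ has isolated zeros, and away from them $\beta$ is locally biholomorphic and the unit circle is null.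

**Step 2: the ring.** Put $\beta_\pm=\lambda_\pm/(sa)$. These are the roots of $sa\beta^2-h\beta+sa'=0$, so $\beta_+\beta_-=a'/a$ and $h-sa\beta-sa'\beta^{-1}=-sa\,\beta^{-1}(\beta-\beta_+)(\beta-\beta_-)$. As $\prod_{\beta^N=1}|\beta-\beta_\pm|=|1-\beta_\pm^N|$, the product in (12.1) has modulus $|sa|^N|1-\beta_+^N||1-\beta_-^N|$. If $|\beta_+|\ne1$ and $|\beta_-|\ne1$, the limit is
$$\log|sa|+\log^+|\beta_+|+\log^+|\beta_-|=\log\big(|sa|\max(1,|\beta_+|,|\beta_-|,|\beta_+\beta_-|)\big)=G^C_\omega,$$
because $|sa\,\beta_+\beta_-|=|sa'|$. The set where $|\beta_+|=1$ or $|\beta_-|=1$ is null unless some branch is locally a constant $\beta\neq0$. In that case $sa\beta^2-h\beta+sa'$ vanishes on an open set, hence identically in $w$; but at $w=0$ it equals $-4\beta\ne0$. This proves (12.1).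

**Step 3: the tube as a two-term recursion.** Let $p(m)$ be the leading $m\times m$ minor. Expanding, $p(2i+1)=c\,p(2i)-s^2p(2i-1)$ and $p(2i+2)=c\,p(2i+1)-aa'p(2i)$, so for $1\le i\le N-2$
$$\begin{pmatrix}p(2i+2)\\p(2i+1)\end{pmatrix}=M\begin{pmatrix}p(2i)\\p(2i-1)\end{pmatrix},\qquad M=\begin{pmatrix}c^2-aa'&-cs^2\\c&-s^2\end{pmatrix},\qquad\operatorname{tr}M=h,\quad\det M=s^2aa'.$$
At the left end $(p(2),p(1))^\top=(c_0c-aa',c_0)^\top=Mv_0$ with $v_0=(1,(c-c_0)/s^2)^\top$: the second entry of $Mv_0$ is $c-(c-c_0)=c_0$, the first is $c^2-aa'-c(c-c_0)=c_0c-aa'$. At the right end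
$$x_N=c_0p(2N-1)-aa'p(2N-2)=(c_0c-aa')p(2N-2)-c_0s^2p(2N-3).$$
Hence $x_N=\eta^\top M^{N-1}v_0$ for $N\ge2$, with $\eta=(c_0c-aa',-c_0s^2)^\top$. By Cayley–Hamilton $x_{N+2}=hx_{N+1}-s^2aa'x_N$. We use this recursion to define the sequence also at $N=0,1$:
$$x_2=(c_0c-aa')^2-c_0^2s^2,\qquad x_1=\eta^\top v_0=c_0c-aa'-c_0(c-c_0)=c_0^2-aa',$$
and $x_0=(hx_1-x_2)/(s^2aa')$. Expanding,
$$hx_1-x_2=(c^2-aa'-s^2)(c_0^2-aa')-(c_0c-aa')^2+c_0^2s^2=aa'\big(-c^2-c_0^2+2cc_0+s^2\big)=aa'\big(s^2-(c-c_0)^2\big).$$
Since $c-c_0=\frac12(1+w^2)^2$,
$$x_0=1-\frac{(c-c_0)^2}{s^2}=1-\tfrac14(w+w^{-1})^2.$$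

**Step 4: both exponentials are present.** Write $x_N=\alpha_+\lambda_+^N+\alpha_-\lambda_-^N$. Solving at $N=0,1$, $\alpha_+(\lambda_+-\lambda_-)=x_1-\lambda_-x_0$ and $\alpha_-(\lambda_+-\lambda_-)=\lambda_+x_0-x_1$, so
$$\alpha_+\alpha_-(\lambda_+-\lambda_-)^2=-\big(x_1^2-hx_0x_1+s^2aa'x_0^2\big).$$
As $w\to\infty$: $c\sim w^4$, $c_0\sim\frac12w^4$, $s\sim w^3$, $aa'\sim w^6$; hence $x_1\sim\frac14w^8$, $x_0\sim-\frac14w^2$, $h\sim w^8$, $s^2aa'\sim w^{12}$. The three terms in the bracket are asymptotic to $\frac1{16}w^{16}$, $\frac1{16}w^{18}$, $\frac1{16}w^{16}$. So the bracket, a rational function of $w$, is $\sim\frac1{16}w^{18}$ and not identically zero, and $\alpha_+\alpha_-\ne0$ off a finite set.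

**Step 5: conclusion for the tube.** The set $\{|\lambda_+|=|\lambda_-|\}$ is null unless $\lambda_+/\lambda_-$ is locally a constant $k\ne0$. In that case $h=(1+k)\lambda_-$ and $s^2aa'=k\lambda_-^2$, so $kh^2=(1+k)^2s^2aa'$ identically in $w$; at $w=0$ this reads $16k=0$, a contradiction. Where $|\lambda_+|\ne|\lambda_-|$ and $\alpha_+\alpha_-\ne0$, the larger exponential wins and (12.2) holds.

**Step 6: the limiting potentials.** Since $w=e^{iz}$ is locally biholomorphic, null sets in $w$ correspond to null sets in $z$. Insert (12.1), (12.2) into (11.1), (11.2) and divide by $12N$ and $12N-3$: $V_{C_N}\to u^C$ and $V_{P_N}\to u^P$ a.e., where for $*\in\{C,P\}$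
$$u^*=\tfrac1{12}\Big[-6\log2+3\log\Big|\frac{1-w^2}{1+w^2}\Big|+\sum_{\omega^3=1}G^*_\omega\Big].$$
By (5.7) the convergence also holds in $L^1_{loc}$, and $\mu_{C_N}\to\mu^C=\frac1{2\pi}\Delta u^C$, $\mu_{P_N}\to\mu^P=\frac1{2\pi}\Delta u^P$ vaguely.

## 13. The two limit measures differ

**Step 1: the potentials agree high up.** Almost everywhere $u^C-u^P=\frac1{12}\sum_\omega(G^C_\omega-G^P_\omega)\ge0$. As $w\to0$, $sa,sa'\to0$ and $\max|\lambda_\pm|\to4$ (the quadratic tends to $\lambda^2-4\lambda$). So $u^C=u^P$ a.e. when $\operatorname{Im}z$ is large.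

**Step 2: where to look for strict inequality.** From now on $\omega=e^{2\pi i/3}$, so $\omega+\bar\omega=-1$ and $aa'=w^4-w^3(1+w^2)+w^2(1+w^2)^2$. At a zero of $h$ we have $\lambda^2=-s^2aa'$, so both $|\lambda_\pm|$ equal $|s||aa'|^{1/2}$, the geometric mean of $|sa|$ and $|sa'|$. This is strictly below the maximum once $s\ne0$ and $|a|\ne|a'|$. We need a zero of $h$ where this holds. Now $h$ is a polynomial in $w$ of degree $8$ with leading coefficient $1$ and constant term $4$. The product of its zeros is $4$, so $h$ has a zero $w_0$ with $|w_0|>1$.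

**Step 3: $w_0\notin\mathbb R$.** For real $w$ put $x=w^2$. We have $s^2=x(1+x)^2$ and $-w^3(1+w^2)\le|w|x(1+x)$, and $|w|\le\frac{1+x}2$. Hence
$$s^2+aa'\le2x(1+x)^2+x^2+|w|x(1+x)\le\tfrac52x(1+x)^2+x^2=\tfrac52x+6x^2+\tfrac52x^3$$
and this is less than $4+8x+8x^2+4x^3+x^4=c^2$. So $h>0$ on $\mathbb R$.

**Step 4: unequal moduli at $w_0$.** Let $\tau=w_0+w_0^{-1}$. Then $\operatorname{Im}\tau=\operatorname{Im}w_0\,(1-|w_0|^{-2})\ne0$. At $w_0$ we have $s=w_0^2\tau$, $a=w_0^2(1+\omega\tau)$, $a'=w_0^2(1+\bar\omega\tau)$, and since $|\omega\tau|=|\bar\omega\tau|$,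
$$|a|^2-|a'|^2=2|w_0|^4\operatorname{Re}\big((\omega-\bar\omega)\tau\big)=-4|w_0|^4\sin\tfrac{2\pi}3\,\operatorname{Im}\tau\ne0.$$
Also $s(w_0)\ne0$, because the zeros of $s$ are $0,\pm i$ and $|w_0|>1$. Therefore $|\lambda_\pm|=|s||aa'|^{1/2}<\max(|sa|,|sa'|)$ at $w_0$.

**Step 5: an open set of strict inequality.** $|sa|$, $|sa'|$ and $\max|\lambda_\pm|$ are continuous in $w$ (roots of a monic polynomial depend continuously on its coefficients). So $G^C_\omega>G^P_\omega$ in a neighborhood of $w_0$, and $u^C>u^P$ a.e. on a nonempty open set $W$ of $z$, located in $\operatorname{Im}z<0$ since $|w_0|>1$.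

**Step 6: conclusion.** If $\mu^C=\mu^P$, then $\Delta(u^C-u^P)=0$, and by (F5) $u^C-u^P$ is a.e. equal to a harmonic function on $\mathbb C$. By Step 1 this function vanishes on a half-plane, hence identically, contradicting Step 5. So $\mu^C\ne\mu^P$. After rescaling to edge length $L_{min}$, the graphs $C_N$ and $P_N$ are unbalanced, lie in $\mathfrak Q_{D,n_0,L_{min},L_{max}}$ for every $D\ge3$, $n_0\ge1$, and have the same BS limit, which proves Theorem 2. $\blacksquare$
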